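# Injective canonical maps $A\rtimes G\to A\rtimes_rG$ and non-exact actions

Throughout, groups are discrete, ideals are closed and two-sided, and $\otimes$ is the minimal tensor product of C\*-algebras. For a family $(D_i)$ of C\*-algebras, $\prod_iD_i$ is the C\*-algebra of bounded families and $\bigoplus_iD_i$ is the $c_0$-sum, the ideal of families whose norms tend to $0$. On $\ell^2(G)$ we put
$$\lambda_g\delta_h=\delta_{gh},\qquad \rho_g\delta_h=\delta_{hg^{-1}},$$
and $M_f$ is multiplication by the function $f$. On functions on $G$ we put $(\mathrm{lt}_gf)(h)=f(g^{-1}h)$ and $(\mathrm{rt}_gf)(h)=f(hg)$. One checks on basis vectors that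
$$\lambda_xM_f\lambda_x^*=M_{\mathrm{lt}_xf},\qquad \rho_gM_f\rho_g^*=M_{\mathrm{rt}_gf},\qquad \lambda_x\rho_g=\rho_g\lambda_x .$$
The algebra $c_0(G)$ carries the action $\mathrm{lt}$ unless something else is said.

## 1. Crossed products and exact actions

**Full crossed products.** A *$G$-algebra* is a C\*-algebra $A$ with an action $\alpha$ of $G$ by automorphisms. The $*$-algebra $C_c(G,A)$ consists of finite sums $\sum a_gu_g$ with $(au_g)(bu_h)=a\alpha_g(b)u_{gh}$ and $(au_g)^*=\alpha_g^{-1}(a^*)u_{g^{-1}}$. The full crossed product $A\rtimes G$ is its enveloping C\*-algebra: the norm is the supremum over all $*$-representations, and it is at most the $\ell^1$-norm $\sum\|a_g\|$. A covariant representation is a pair $(\sigma,U)$ with $U_g\sigma(a)U_g^*=\sigma(\alpha_g(a))$. Nondegenerate representations of $A\rtimes G$ are exactly the integrated forms $\sigma\times U:\ au_g\mapsto\sigma(a)U_g$ with $\sigma$ nondegenerate. The $u_g$ are unitary multipliers of $A\rtimes G$.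

**Reduced crossed products.** Let $\sigma$ be a faithful representation of $A$ on $H$. The regular representation induced from $\sigma$ lives on $H\otimes\ell^2(G)$ and is given by
$$a\mapsto\big(\xi\otimes\delta_h\mapsto\sigma(\alpha_h^{-1}(a))\xi\otimes\delta_h\big),\qquad u_g\mapsto1\otimes\lambda_g .$$
The closure of the image of $C_c(G,A)$ is $A\rtimes_rG$. It does not depend on the choice of $\sigma$. The canonical surjection is $\pi^A:A\rtimes G\to A\rtimes_rG$.

For $x=\sum a_gu_g$, writing $x_g=a_g$, the matrix entries are
$$\langle x(\xi\otimes\delta_h),\eta\otimes\delta_k\rangle=\langle\sigma(\alpha_k^{-1}(x_{kh^{-1}}))\xi,\eta\rangle.\tag{1.1}$$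
With $k=e$, $h=g^{-1}$ this gives $\|x_g\|\le\|x\|$. So the *Fourier coefficients* $x_g$ are defined for all $x\in A\rtimes_rG$ by continuity, and (1.1) persists. The map $E(x)=x_e$ is the canonical conditional expectation onto $A$, and $x_g=E(xu_g^*)$. Two consequences of (1.1):

* If all $x_g=0$, then $x=0$.
* If $E(x^*x)=0$, then $\|x(\xi\otimes\delta_h)\|^2=\langle\sigma(\alpha_h^{-1}(E(x^*x)))\xi,\xi\rangle=0$ for all $\xi,h$, so $x=0$: $E$ is faithful.

An equivariant homomorphism $\varphi:A\to B$ induces maps of full and of reduced crossed products. On Fourier coefficients it acts by $x_g\mapsto\varphi(x_g)$, so if $\varphi$ is injective, the map of *reduced* crossed products is injective.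

**Example 1.1.** For $A=\mathbb C$, $\pi^{\mathbb C}$ is the map $C^*(G)\to C^*_r(G)$, which is injective if and only if $G$ is amenable.

**Example 1.2.** For every $G$ the map $M\times\lambda$ is an isomorphism $c_0(G)\rtimes G\cong\mathcal K(\ell^2G)$, and $\pi^{c_0(G)}$ is injective. Indeed, put $e_{h,k}:=\delta_hu_{hk^{-1}}$. Since $(\delta_hu_g)(\delta_ku_l)=\delta_h\delta_{gk}u_{gl}$, we get $e_{h,k}e_{k',l}=[k=k']\,e_{h,l}$, and $e_{h,k}^*=e_{k,h}$. So these are matrix units, and their span is dense. A C\*-algebra generated by matrix units indexed by a set is the closure of a directed union of matrix algebras. These are simple, so every nonzero homomorphism on it is isometric. Both $M\times\lambda$ (which sends $e_{h,k}$ to the matrix unit of $\mathcal K(\ell^2G)$) and $\pi^{c_0(G)}$ are nonzero. We therefore identify $c_0(G)\rtimes_rG$ with $\mathcal K(\ell^2G)$ through $fu_g\mapsto M_f\lambda_g$. Under this identification $E(z)(h)=\langle z\delta_h,\delta_h\rangle$, as one checks on $M_f\lambda_g$.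

**Lemma 1.3.** *For an invariant ideal $I\subset A$ the sequence $0\to I\rtimes G\to A\rtimes G\to(A/I)\rtimes G\to0$ is exact.*

*Proof.* Let $(\rho,U)$ be a nondegenerate covariant representation of $(I,G)$ with $\rho\times U$ faithful. The representation $\rho$ extends uniquely to a representation $\tilde\rho$ of $A$. For each $g$, the map $a\mapsto U_g\tilde\rho(\alpha_g^{-1}(a))U_g^*$ is again an extension of $\rho$, so it equals $\tilde\rho$. Hence $(\tilde\rho,U)$ is covariant, and $\tilde\rho\times U$ restricts to $\rho\times U$ on $I\rtimes G$. So $I\rtimes G\to A\rtimes G$ is isometric. Surjectivity on the right is clear. For the middle, take a nondegenerate representation of $A\rtimes G$ with kernel exactly $I\rtimes G$. It is $\sigma\times U$ with $\sigma|_I=0$, so it factors through $(A/I)\rtimes G$. Therefore the kernel of $A\rtimes G\to(A/I)\rtimes G$ is contained in $I\rtimes G$; the other inclusion is clear. $\square$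

**Lemma 1.4 (Fell absorption).** *Let $(\sigma,U)$ be a covariant representation of a $G$-algebra $(B,\beta)$ on $H$ with $\sigma$ faithful. Then $(\sigma\otimes1)\times(U\otimes\lambda)$ on $H\otimes\ell^2(G)$ has kernel $\ker\pi^B$.*

*Proof.* Let $S(\xi\otimes\delta_g)=U_g\xi\otimes\delta_g$, a unitary. Then $S^*(\sigma(b)\otimes1)S(\xi\otimes\delta_g)=U_g^*\sigma(b)U_g\xi\otimes\delta_g=\sigma(\beta_g^{-1}(b))\xi\otimes\delta_g$ and $S^*(U_s\otimes\lambda_s)S=1\otimes\lambda_s$. This is the regular representation induced from $\sigma$. $\square$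

**Exact actions and exact groups.** The action of $G$ on $A$ is *exact* if for every invariant ideal $I$ the sequence
$$0\to I\rtimes_rG\to A\rtimes_rG\to(A/I)\rtimes_rG\to0\tag{1.2}$$
is exact. The left map is always injective and the right map always surjective. So exactness says that the kernel of $A\rtimes_rG\to(A/I)\rtimes_rG$, which always contains $I\rtimes_rG$, is no larger. By Fourier coefficients,
$$\ker\big(A\rtimes_rG\to(A/I)\rtimes_rG\big)=\{x\in A\rtimes_rG:\ x_g\in I\text{ for all }g\}.\tag{1.3}$$
The group $G$ is *exact* if all its actions are exact.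

**Example 1.5.** If $A=I\oplus I'$ with both summands invariant, then (1.2) is exact, since $A\rtimes_rG=(I\rtimes_rG)\oplus(I'\rtimes_rG)$. If $G$ is amenable, all $\pi^A$ are isomorphisms, so (1.2) is the full sequence of Lemma 1.3. Hence amenable groups are exact.

## 2. Does injectivity of $\pi^A$ force exactness of the action?

The following lemma links the two notions.

**Lemma 2.1.** *Let $I\subset A$ be an invariant ideal.*
*(a) If $\pi^{A/I}$ is injective, then (1.2) is exact for $I$.*
*(b) If $\pi^A$ is injective and (1.2) is exact for $I$, then $\pi^{A/I}$ is injective.*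

*Proof.* (a) Let $x\in A\rtimes_rG$ go to $0$ in $(A/I)\rtimes_rG$ and write $x=\pi^A(y)$. The image of $y$ in $(A/I)\rtimes G$ lies in $\ker\pi^{A/I}=0$. So $y\in I\rtimes G$ by Lemma 1.3, and $x\in I\rtimes_rG$.

(b) Let $z\in\ker\pi^{A/I}$ and lift it to $y\in A\rtimes G$. Then $\pi^A(y)$ goes to $\pi^{A/I}(z)=0$ in $(A/I)\rtimes_rG$, so by exactness $\pi^A(y)\in I\rtimes_rG=\pi^A(I\rtimes G)$. As $\pi^A$ is injective, $y\in I\rtimes G$, hence $z=0$. $\square$

Applying (a) to all $I$ (and taking $I=0$), and then (b), we get the known statement that all $\pi^{A/I}$ are isomorphisms if and only if the action is exact *and* $\pi^A$ is injective. Adam Sierakowski, "The ideal structure of reduced crossed products", arXiv:0804.3772 (2008), is the source of the question whether the first condition is redundant: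

> If $\pi^A:A\rtimes G\to A\rtimes_rG$ is injective, must the action of $G$ on $A$ be exact?

By Lemma 2.1 this asks whether injectivity of $\pi$ passes to quotients: if $\pi^A$ is injective, must every $\pi^{A/I}$ be? The obvious direct argument stops here. Given $x$ in the kernel of $A\rtimes_rG\to(A/I)\rtimes_rG$, its unique lift $y\in A\rtimes G$ has an image $z\in\ker\pi^{A/I}$; one wants $z=0$, and the hypothesis on $A$ does not speak about $z$.

The answer is no, and we shall prove the following.

**Theorem A.** *Let $G$ be a non-exact discrete group. There are a $G$-algebra $\mathfrak A$ and a closed two-sided $G$-invariant ideal $\mathfrak J\subset\mathfrak A$ such that $\pi^{\mathfrak A}$ is injective but $0\to\mathfrak J\rtimes_rG\to\mathfrak A\rtimes_rG\to(\mathfrak A/\mathfrak J)\rtimes_rG\to0$ is not exact. If $G$ is countable, $\mathfrak A$ can be chosen separable.*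

Non-exact groups exist: Gromov (GAFA 2003); Osajda, *Small cancellation labellings of some infinite graphs and applications*, Acta Math. 225 (2020).

**Theorem B.** *For a discrete group $G$ the following are equivalent: (i) $G$ is exact; (ii) for every $G$-algebra $A$, if $\pi^A$ is injective then the action is exact; (iii) for every $G$-algebra $A$ with $\pi^A$ injective, $\pi^{A/I}$ is injective for all closed two-sided invariant ideals $I$. If $G$ is countable, it suffices in (ii), (iii) to consider separable $A$.*

The proof of Theorem A rests on a statement about free groups.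

**Theorem C.** *Let $F$ be a free group and $(D_i)_i$ any family of $F$-algebras. The canonical map $\Phi:(\prod_iD_i)\rtimes F\to\prod_i(D_i\rtimes F)$ of full crossed products is injective.*

## 3. Sums and products of copies of $c_0(G)$

Let us try small systems. If $A$ has no invariant ideals besides $0$ and $A$, the action is exact. This covers $\mathbb C$ and $c_0(G)$; the second shows that $\pi^A$ can be injective over a non-exact group. Next take $\bigoplus_{n\in\mathbb N}c_0(G)=c_0(\mathbb N\times G)$. An invariant ideal is $c_0(Y)$ for an invariant set $Y\subset\mathbb N\times G$. The complement of $Y$ is invariant too, so $c_0(Y)$ is a direct summand, and the action is exact by Example 1.5. To get an ideal that is not a summand, we pass to the product. From now on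
$$A=\prod_{n\in\mathbb N}c_0(G),\qquad I=\bigoplus_{n\in\mathbb N}c_0(G).$$
The coordinate maps $p_n:A\to c_0(G)$ induce, through Example 1.2,
$$\Psi_n:A\rtimes_rG\to c_0(G)\rtimes_rG=\mathcal K(\ell^2G)\subset B(\ell^2G),\qquad \Psi=(\Psi_n)_n:A\rtimes_rG\to\prod_nB(\ell^2G).$$

**Lemma 3.1.** *(a) $\Psi$ is injective, hence isometric with closed range.*
*(b) For $\tau\in A\rtimes_rG$ the $n$-th coordinate of $\tau_g\in A$ is $h\mapsto\langle\Psi_n(\tau)\delta_{g^{-1}h},\delta_h\rangle$.*
*(c) If $\tau\in I\rtimes_rG$, then $\|\Psi_n(\tau)\|\to0$.*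
*(d) $\ker\pi^A$ is the kernel of the canonical map $\Phi_G:A\rtimes G\to\prod_n(c_0(G)\rtimes G)$.*

*Proof.* (b) By functoriality $p_n(\tau_g)$ is the $g$-th Fourier coefficient of $\Psi_n(\tau)$, that is, $E(\Psi_n(\tau)\lambda_g^*)$. At $h$ this is $\langle\Psi_n(\tau)\lambda_g^*\delta_h,\delta_h\rangle$. (a) If $\Psi(x)=0$, then $\Psi_n(x^*x)=0$ for all $n$, so by (b) all coordinates of $E(x^*x)$ vanish and $x=0$. (c) For $x=\sum a_gu_g\in C_c(G,I)$ we have $\|\Psi_n(x)\|\le\sum\|p_n(a_g)\|\to0$; such $x$ are dense in $I\rtimes_rG$ and $\|\Psi_n\|\le1$. (d) Since $\pi^{c_0(G)}$ is an isomorphism, $\Phi_G$ is $\Psi\circ\pi^A$ up to this identification. Now use (a). $\square$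

So non-exactness of (1.2) for $I\subset A$ becomes a concrete problem on matrices. By (1.3) and Lemma 3.1(b),(c), it suffices to find $\tau\in A\rtimes_rG$ such that
$$\|\Psi_n(\tau)\|\not\to0,\qquad\text{but}\qquad\sup_h|\langle\Psi_n(\tau)\delta_{g^{-1}h},\delta_h\rangle|\to0\ \text{ for each }g.\tag{3.1}$$
The operators must stay large while their matrix entries become uniformly small.

## 4. Ghost operators and a non-injective $\pi^{A/I}$

Four notions enter.

**Exact C\*-algebras.** $C$ is exact if tensoring with $C$ preserves short exact sequences $0\to J\to B\to B/J\to0$ of C\*-algebras. Example: $C=M_k$, where $B\otimes M_k=M_k(B)$ and exactness is checked entrywise. For discrete groups, $G$ is exact if and only if $C^*_r(G)$ is exact (Kirchberg–Wassermann, Math. Ann. 315 (1999)).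

**Property A.** A metric space $X$ has bounded geometry if $\sup_x|\{y:d(x,y)\le R\}|<\infty$ for every $R$. For such $X$, property A can be stated as follows: for all $R,\varepsilon>0$ there are $L>0$ and $\zeta_x\in\ell^1(X)$, $\zeta_x\ge0$, $\|\zeta_x\|_1=1$, supported in the ball of radius $L$ about $x$, with $\|\zeta_x-\zeta_y\|_1\le\varepsilon$ whenever $d(x,y)\le R$. Example: in $\mathbb Z$ let $\zeta_x$ be uniform on $\{x,x+1,\dots,x+L\}$. Then $\|\zeta_x-\zeta_y\|_1\le2R/(L+1)$ for $|x-y|\le R$.

**Uniform Roe algebras.** A countable group $H$ has a proper right-invariant metric (balls are finite, $d(xg,yg)=d(x,y)$), and then it has bounded geometry. Since $d(gh,h)=d(g,e)$, the bounded operators of finite propagation are the finite sums of operators $M_f\lambda_g$, and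
$$C_u^*(H)=\overline{\mathrm{span}}\{M_f\lambda_g:f\in\ell^\infty(H),\,g\in H\}\subset B(\ell^2H).$$
Example: for $H$ finite this is all of $B(\ell^2H)$.

**Ghosts.** A *ghost* is an operator $T\in C_u^*(H)$ such that for every $\varepsilon>0$ there is a finite $K\subset H$ with $|\langle T\delta_y,\delta_x\rangle|<\varepsilon$ for $(x,y)\notin K\times K$.

**Example 4.1.** Compact operators on $\ell^2H$ are ghosts. For a non-compact operator with the entry condition, take disjoint intervals $W_n\subset\mathbb Z$ with $|W_n|=3n$ and let $T$ be the direct sum of the projections onto the constants in $\ell^2W_n$. Its entries on $W_n\times W_n$ are $1/(3n)$. But $T\notin C^*_u(\mathbb Z)$: if $P,P'$ are the projections onto the left and right thirds of $W_n$, then $PTP'$ has rank one and norm $\frac1{3n}\sqrt n\sqrt n=\frac13$. Any operator $T'$ of propagation less than $n$ has $PT'P'=0$, so $\|T-T'\|\ge\frac13$. Membership in the uniform Roe algebra is thus the real condition.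

**Proposition 4.2.** *Let $G$ be non-exact. There is $\tau\in A\rtimes_rG$ with $\tau\notin I\rtimes_rG$ and all Fourier coefficients $\tau_g\in I$. Consequently $\tau\in\ker(A\rtimes_rG\to(A/I)\rtimes_rG)$, and $\pi^{A/I}$ is not injective.*

*Proof.* The consequence follows from (1.3) and Lemma 2.1(a). It remains to find $\tau$ as in (3.1).

**Step 1: pass to a countable non-exact subgroup.** The countable-group theorems below need this. By Kirchberg–Wassermann, $C_r^*(G)$ is not exact. It is the closure of the directed union of the $C^*_r(H)$, $H\le G$ countable. If all of these were exact, $C^*_r(G)$ would be exact. Indeed, let $C=\overline{\bigcup C_i}$ with $C_i$ exact and directed, let $x\in\ker(B\otimes C\to(B/J)\otimes C)$, and choose $y\in B\otimes C_i$ with $\|x-y\|<\varepsilon$. The image of $y$ in $(B/J)\otimes C_i\subset(B/J)\otimes C$ has norm $<\varepsilon$, and $(B\otimes C_i)/(J\otimes C_i)=(B/J)\otimes C_i$, so some $z\in J\otimes C_i$ has $\|y-z\|<\varepsilon$. Hence $x$ has distance $<2\varepsilon$ from $J\otimes C$. So some countable subgroup $H$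 has $C^*_r(H)$ non-exact, i.e. $H$ is non-exact.

**Step 2: get a non-compact ghost.** A countable group is exact if and only if it has property A (Ozawa, C. R. Acad. Sci. Paris 330 (2000), combined with Higson–Roe, J. reine angew. Math. 519 (2000)). So $H$ does not have property A. By Roe–Willett, *Ghostbusting and property A*, J. Funct. Anal. 266 (2014), the uniform Roe algebra of a bounded geometry metric space without property A contains a non-compact ghost. Let $T\in C_u^*(H)$ be one.

**Step 3: cut $T$ into finite blocks that stay large.** Since $T$ is not compact, there is a bounded weakly null sequence on which $\|T\cdot\|$ is bounded below. Its norms are then bounded below as well, so we may normalize: there are unit vectors $\xi_m\to0$ weakly with $\|T\xi_m\|\ge c>0$. Then $T\xi_m\to0$ weakly too. Fix $\varepsilon'>0$ with $2\varepsilon'(1+\|T\|)\le c/2$. Suppose finite disjoint sets $W_1,\dots,W_{n-1}$ have been chosen, with union $W$. As $P_W$ has finite rank, some $m$ has $\|P_W\xi_m\|<\varepsilon'$ and $\|P_WT\xi_m\|<\varepsilon'$. Choose a finite $W_n\subset H\setminus W$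 with $\|\xi_m-P_{W_n}\xi_m\|<2\varepsilon'$ and $\|T\xi_m-P_{W_n}T\xi_m\|<2\varepsilon'$. Then
$$\|P_{W_n}TP_{W_n}\xi_m\|\ge\|P_{W_n}T\xi_m\|-\|T\|\,\|\xi_m-P_{W_n}\xi_m\|\ge c-2\varepsilon'-2\varepsilon'\|T\|\ge c/2 .$$
So we get pairwise disjoint finite sets $W_n$ with $\|P_{W_n}TP_{W_n}\|\ge c/2$.

**Step 4: the blocks come from an element of $A\rtimes_rG$.** View $\ell^2H\subset\ell^2G$. The linear map $\Omega(x)=(P_{W_n}xP_{W_n})_n$, $x\in B(\ell^2H)$, is contractive into $\prod_nB(\ell^2G)$. For $f\in\ell^\infty(H)$ (extended by $0$) and $g\in H$,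
$$P_{W_n}M_f\lambda_gP_{W_n}=M_{f1_{W_n}}\lambda_gM_{1_{W_n}}=M_{f1_{W_n\cap gW_n}}\lambda_g .$$
Hence $\Omega(M_f\lambda_g)=\Psi(bu_g)$ with $b=(f1_{W_n\cap gW_n})_n$, which lies in $A$ because each coordinate has finite support and norm at most $\|f\|_\infty$. The range of $\Psi$ is closed, so $\Omega(C_u^*(H))\subset\Psi(A\rtimes_rG)$, and $\Omega(T)=\Psi(\tau)$ for some $\tau\in A\rtimes_rG$.

**Step 5: check (3.1).** We have $\|\Psi_n(\tau)\|\ge c/2$ for all $n$. Given $\varepsilon>0$ take $K$ from the ghost property. The finite set $K$ meets only finitely many of the disjoint sets $W_n$, and for every other $n$ all entries of $\Psi_n(\tau)$ are smaller than $\varepsilon$ in absolute value. So the entries tend to $0$ uniformly as $n\to\infty$. $\square$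

**Remark 4.3 (an explicit instance not using Roe–Willett).** By Osajda (loc. cit.) there is a finitely generated group $G$, with finite symmetric generating set $S_0\not\ni e$, whose Cayley graph (edges $h-sh$) contains isometrically embedded finite graphs forming an expander, with vertex sets $W_n$, of bounded degree and with $|W_n|\to\infty$. Isometrically embedded graphs are induced subgraphs. Let $d=(d_n)_n\in A$ with $d_n$ the degree function on $W_n$, and put $b=d-\sum_{s\in S_0}(1_{W_n\cap sW_n})_nu_s\in C_c(G,A)$. Since $M_{1_{W_n\cap sW_n}}\lambda_s\delta_y=\delta_{sy}$ if $y,sy\in W_n$ and $0$ otherwise, $\Psi_n(b)$ is the graph Laplacian of $W_n$ on $\ell^2W_n$ and $0$ on the complement. For some $\varepsilon,M>0$ independent of $n$ its spectrum on $\ell^2W_n$ lies in $\{0\}\cup[\varepsilon,M]$, with $0$ a simple eigenvalue. Let $k$ be continuous with $k(0)=0$ and $k=1$ on $[\varepsilon,M]$, and put $\tau=(1_{W_n})_n-k(b)$. Then $\Psi_n(\tau)$ is the projection onto the constants in $\ell^2W_n$. It has norm $1$ and entries $1/|W_n|\to0$, so (3.1) holds. In particular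 the sequence for $I\subset A$ is not exact, so $G$ is non-exact. Everything below applies to this $G$ and this $\tau$, so this already answers the question.

## 5. Why $(\prod_nc_0(G),G)$ alone does not finish, and the free cover

By Proposition 4.2 the action on $A=\prod_nc_0(G)$ is not exact. If $\pi^A$ were injective, we would be done. By Lemma 3.1(d) this means injectivity of
$$\Phi_G:\Big(\prod_nc_0(G)\Big)\rtimes G\to\prod_n\big(c_0(G)\rtimes G\big).$$
The full norm on the left takes into account representations of $A$ that vanish on $I$, which no single coordinate sees. To prove injectivity one has to bound the full norm of an element by what the coordinates see. Theorem C does this when the group is free, and its proof uses freeness at one exact point: there we replace the unitaries representing the generators by others and need that these still define a representation of the group. For a free group any choice of unitaries does; for $G$ the new unitaries would have to satisfy the relations of $G$, and nothing in the construction arranges this. We make no claim whether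 $\Phi_G$ is injective for non-exact $G$; we avoid the issue.

The way around it is to let a free group act. Choose a surjection $q:F\to G$ with $F$ free and let $F$ act on $A$ through $q$. Theorem C controls $A\rtimes F$. But $A\rtimes F$ is not a crossed product by $G$, so we need

* a substitute, for an $F$-algebra, of the condition "$\pi^A$ is injective";
* a construction turning an $F$-algebra with this property into a $G$-algebra with injective $\pi$.

Lemma 1.4 suggests the substitute. For $F=G$ it says that $\ker\pi^A$ is the kernel of $au_g\mapsto au_g\otimes\lambda_g$ on $A\rtimes G$. For $q:F\to G$ we use $au_t\mapsto au_t\otimes\lambda_{q(t)}$. The construction will be $\mathfrak A_q(A)=(A\otimes c_0(G))\rtimes F$, and it will satisfy $\mathfrak A_q(A)\rtimes G\cong(A\rtimes F)\otimes\mathcal K$. It has a quotient $\big((A/I)\otimes c_0(G)\big)\rtimes G$, in which the defect of $\pi^{A/I}$ survives.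

## 6. Full crossed products by free groups and infinite products

Let $F$ be free on a set $S$. To prove Theorem C we first treat elements supported on $e$ and finitely many generators, and show that a norm bound for such an element is witnessed by a factorization inside the coefficient algebra. Witnesses with the same bound in every coordinate can be assembled into a witness in the product.

**Lemma 6.1.** *Let $(D,\alpha)$ be a unital $F$-algebra, $D\ne0$, $s_0=e$, $s_1,\dots,s_n\in S$ distinct, $\alpha_j=\alpha_{s_j}$, $a_0,\dots,a_n\in D$, and $c'>\|\sum_ja_ju_{s_j}\|_{D\rtimes F}$. Then there are $X_j,Y_j\in D$ with $a_j=X_j\alpha_j(Y_j)$, $\|\sum_jX_jX_j^*\|\le c'$ and $\|\sum_jY_j^*Y_j\|\le c'$.*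

**Example 6.2.** Let $D=\mathbb C$. Sending $u_{s_j}$ to suitable scalars of modulus $1$ defines characters of $F$, so (with a phase chosen to match $a_0$) $\|\sum a_ju_{s_j}\|=\sum|a_j|$. The lemma holds with $X_j=a_j|a_j|^{-1/2}$ (and $X_j=0$ if $a_j=0$), $Y_j=|a_j|^{1/2}$: both sums equal $\sum|a_j|$.

*Proof of Lemma 6.1.*

**Step 1: a seminorm measuring factorizations.** For $a=(a_j)\in D^{n+1}$ let $N(a)$ be the infimum of
$$\max\Big(\Big\|\sum_{j,k}x_{jk}x_{jk}^*\Big\|,\ \Big\|\sum_{j,k}y_{jk}^*y_{jk}\Big\|\Big)$$
over all finite families with $a_j=\sum_kx_{jk}\alpha_j(y_{jk})$ for all $j$. It is finite since $a_j=a_j\alpha_j(1)$. Concatenating families gives $N(a+b)\le N(a)+N(b)$. For $\mu\ne0$, replacing $(x,y)$ by $(\mu|\mu|^{-1/2}x,|\mu|^{1/2}y)$ gives $N(\mu a)\le|\mu|N(a)$, and applying this to $\mu^{-1}$ gives equality. So $N$ is a seminorm. For every family representing $a$,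
$$N(a)\le\Big\|\sum x_{jk}x_{jk}^*\Big\|^{1/2}\Big\|\sum y_{jk}^*y_{jk}\Big\|^{1/2}.\tag{6.1}$$
Indeed, replacing $x,y$ by $\kappa x,\kappa^{-1}y$ multiplies the two norms by $\kappa^2,\kappa^{-2}$. If both are nonzero, choose $\kappa$ making them equal. If one is zero, all $x$ or all $y$ vanish, so $a=0$.

We shall show
$$N(a)\le\Big\|\sum_ja_ju_{s_j}\Big\|_{D\rtimes F}.\tag{6.2}$$

**Step 2: dualize, and find two states dominating the functionals.** By Hahn–Banach for the seminorm $N$ there are linear functionals $f_j$ on $D$ with $\sum f_j(a_j)=N(a)$ and $|\sum f_j(b_j)|\le N(b)$ for all $b\in D^{n+1}$. We claim that there are states $\varphi,\chi$ of $D$ with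
$$|f_j(x\alpha_j(y))|\le\varphi(xx^*)^{1/2}\chi(y^*y)^{1/2}\qquad(x,y\in D,\ 0\le j\le n).\tag{6.3}$$
Let $Q$ be the set of pairs of states of $D$, compact and convex in the weak\* topology. To finite families $(x_{jk}),(y_{jk})$ associate the continuous affine function on $Q$
$$h(\varphi,\chi)=\tfrac12\varphi\Big(\sum x_{jk}x_{jk}^*\Big)+\tfrac12\chi\Big(\sum y_{jk}^*y_{jk}\Big)-\mathrm{Re}\sum_{j,k}f_j(x_{jk}\alpha_j(y_{jk})).$$
These functions form a convex cone: concatenation gives sums, and multiplying all $x,y$ by $\sqrt r$ multiplies $h$ by $r\ge0$. Positive elements attain their norm on states, and $\varphi,\chi$ vary independently, so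
$$\max_Qh=\tfrac12\Big\|\sum xx^*\Big\|+\tfrac12\Big\|\sum y^*y\Big\|-\mathrm{Re}\sum_{j,k}f_j(x_{jk}\alpha_j(y_{jk}))\ge0 .$$
For the inequality, the last sum is at most $N(b)$ in absolute value for $b_j=\sum_kx_{jk}\alpha_j(y_{jk})$, and $N(b)$ is at most the geometric mean of the two norms by (6.1), hence at most their arithmetic mean.

So the cone does not meet the open convex cone of strictly negative functions in $C(Q,\mathbb R)$. By Hahn–Banach separation there are a nonzero real measure $m$ on $Q$ and $\gamma\in\mathbb R$ with $\int k\,dm\le\gamma\le\int h\,dm$ for all $k<0$ and all $h$ in the cone. Taking $h=0$ and $k\to0$ gives $\gamma=0$. Thus $\int k\,dm\le0$ for $k<0$, so $m$ is positive, and we normalize it to a probability measure. Let $(\varphi,\chi)$ be its barycenter, i.e. $\varphi(x)=\int\varphi'(x)\,dm(\varphi',\chi')$ and similarly for $\chi$. Since $h$ is affine, $h(\varphi,\chi)=\int h\,dm\ge0$ for all $h$ in the cone. For a family with a single term this reads $\mathrm{Re}f_j(x\alpha_j(y))\le\frac12\varphi(xx^*)+\frac12\chi(y^*y)$. Multiplying $x$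 by a phase replaces the left side by $|f_j(x\alpha_j(y))|$. Replacing $x,y$ by $\kappa x,\kappa^{-1}y$ and taking the infimum over $\kappa>0$ gives (6.3).

**Step 3: turn the functionals into intertwining contractions.** Let $(\pi_\varphi,H_\varphi,\xi_\varphi)$ and $(\pi_\chi,H_\chi,\xi_\chi)$ be GNS triples. Since $\|\pi_\varphi(x^*)\xi_\varphi\|^2=\varphi(xx^*)$ and $\|\pi_\chi(y)\xi_\chi\|^2=\chi(y^*y)$, (6.3) gives contractions $T_j:H_\chi\to H_\varphi$ with
$$\langle T_j\pi_\chi(y)\xi_\chi,\pi_\varphi(x^*)\xi_\varphi\rangle=f_j(x\alpha_j(y)).$$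
Replace $y$ by $by$: the right side becomes $f_j\big((x\alpha_j(b))\alpha_j(y)\big)=\langle T_j\pi_\chi(y)\xi_\chi,\pi_\varphi(\alpha_j(b)^*)\pi_\varphi(x^*)\xi_\varphi\rangle$. Hence $T_j\pi_\chi(b)=\pi_\varphi(\alpha_j(b))T_j$ for $b\in D$.

**Step 4: move everything into one covariant representation.** Let $(\pi,v)$ be the regular covariant representation of $(D,F)$ on $H=\ell^2(F,H_\varphi\oplus H_\chi)$ induced from $\pi_\varphi\oplus\pi_\chi$. The fibre over $e$ reduces $\pi$, and $\pi$ acts there as $\pi_\varphi\oplus\pi_\chi$. So there are isometries $\iota_\varphi:H_\varphi\to H$, $\iota_\chi:H_\chi\to H$ with $\pi(b)\iota_\varphi=\iota_\varphi\pi_\varphi(b)$ and $\iota_\chi^*\pi(b)=\pi_\chi(b)\iota_\chi^*$. Write $v_j=v_{s_j}$, so $v_0=1$, and put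
$$c_j=v_j^*\iota_\varphi T_j\iota_\chi^* .$$
This contraction lies in the von Neumann algebra $P=\pi(D)'$:
$$c_j\pi(b)=v_j^*\iota_\varphi T_j\pi_\chi(b)\iota_\chi^*=v_j^*\iota_\varphi\pi_\varphi(\alpha_j(b))T_j\iota_\chi^*=v_j^*\pi(\alpha_j(b))\iota_\varphi T_j\iota_\chi^*=\pi(b)c_j .$$

**Step 5: dilate to unitaries and perturb the generators.** Put
$$w_j=\begin{pmatrix}c_j&(1-c_jc_j^*)^{1/2}\\(1-c_j^*c_j)^{1/2}&-c_j^*\end{pmatrix}\in M_2(P).$$
Because $c_j(1-c_j^*c_j)^{1/2}=(1-c_jc_j^*)^{1/2}c_j$, this is a unitary on $H\oplus H$, and it commutes with $\pi^{(2)}=\pi\oplus\pi$. Here freeness enters: a unitary representation $V$ of $F$ is defined by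
$$V_{s_j}=(v_j\oplus v_j)w_jw_0^*\quad(1\le j\le n),\qquad V_s=v_s\oplus v_s\quad\text{for the other }s\in S .$$
Since $w_jw_0^*$ commutes with $\pi^{(2)}$, covariance of $(\pi^{(2)},V)$ holds for the generators, hence on $F$. The factor $w_0^*$ is there because $V_e=1$ cannot be chosen: with it, the formula $V_{s_j}=(v_j\oplus v_j)w_jw_0^*$ is also true for $j=0$.

**Step 6: read off (6.2).** Let $\eta=w_0(\iota_\chi\xi_\chi\oplus0)$ and $\xi=\iota_\varphi\xi_\varphi\oplus0$, unit vectors. For every $j\ge0$,
$$\langle\pi^{(2)}(a_j)V_{s_j}\eta,\xi\rangle=\langle\pi(a_j)v_jc_j\iota_\chi\xi_\chi,\iota_\varphi\xi_\varphi\rangle=\langle\pi(a_j)\iota_\varphi T_j\xi_\chi,\iota_\varphi\xi_\varphi\rangle=\langle T_j\xi_\chi,\pi_\varphi(a_j^*)\xi_\varphi\rangle=f_j(a_j).$$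
Summing, $N(a)=\sum f_j(a_j)=\langle(\pi^{(2)}\times V)(\sum a_ju_{s_j})\eta,\xi\rangle\le\|\sum a_ju_{s_j}\|$.

**Step 7: reduce to one term for each $j$.** This step keeps the number of terms independent of the algebra. By (6.2) there are families with $a_j=\sum_kx_{jk}\alpha_j(y_{jk})$ and both norms $<c'$. For $\varepsilon>0$ put
$$p_j=\Big(\sum_kx_{jk}x_{jk}^*+\varepsilon\Big)^{1/2},\quad r_j=\Big(\sum_ky_{jk}^*y_{jk}+\varepsilon\Big)^{1/2},\quad\kappa_j=\sum_kp_j^{-1}x_{jk}\,\alpha_j(y_{jk}r_j^{-1}).$$
The row $(p_j^{-1}x_{jk})_k$ is contractive, since $p_j^{-1}(\sum_kx_{jk}x_{jk}^*)p_j^{-1}\le1$. Likewise the column $(y_{jk}r_j^{-1})_k$ is contractive, and so is its image under $\alpha_j$. So $\|\kappa_j\|\le1$, and $a_j=p_j\kappa_j\alpha_j(r_j)$. Put $X_j=p_j\kappa_j$ and $Y_j=r_j$. Then $\sum X_jX_j^*\le\sum p_j^2$ and $\sum Y_j^*Y_j=\sum r_j^2$, with norms at most $\|\sum xx^*\|+(n+1)\varepsilon$ and $\|\sum y^*y\|+(n+1)\varepsilon$. Both are $\le c'$ for small $\varepsilon$. $\square$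

*Proof of Theorem C.*

**Step 1: reduce to unital nonzero $D_i$.** Let $D_i^+$ be $D_i$ with a unit adjoined. Then $\prod D_i$ is an invariant ideal of $\prod D_i^+$, and by Lemma 1.3 $(\prod D_i)\rtimes F\to(\prod D_i^+)\rtimes F$ is injective. If the canonical map for the $D_i^+$ is injective, then so is its restriction to $(\prod D_i)\rtimes F$. This restriction is $\Phi$ followed by $\prod(D_i\rtimes F)\to\prod(D_i^+\rtimes F)$, so $\Phi$ is injective. Hence assume all $D_i$ unital and nonzero, and put $A=\prod D_i$ (for this proof only).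

**Step 2: $\Phi$ is completely isometric on $W=\{\sum_{\text{finite}}a_su_s:s\in S\cup\{e\},\ a_s\in A\}$.** For unital $D$ we have $M_m(D\rtimes F)=M_m(D)\rtimes F$ with $F$ acting entrywise. Indeed, in a unital covariant representation of $M_m(D)$ the unitaries commute with the scalar matrix units, which are fixed by the action. So the representation is, up to equivalence, $\mathrm{id}_{M_m}\otimes\sigma$ on $\mathbb C^m\otimes H$ with unitaries $1\otimes U_t$, where $(\sigma,U)$ is covariant for $(D,F)$. Hence both algebras have the same representations on $\mathbb{C}^m\otimes H$ and the same norm.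

Let $a_0,\dots,a_n\in M_m(A)=\prod_iM_m(D_i)$ and $c'>\sup_i\|\sum_ja_j^{(i)}u_{s_j}\|_{M_m(D_i\rtimes F)}$. Lemma 6.1 for $M_m(D_i)$ gives $a_j^{(i)}=X_j^{(i)}\alpha_j(Y_j^{(i)})$ with bounds $c'$ independent of $i$. So $X_j=(X_j^{(i)})_i$ and $Y_j=(Y_j^{(i)})_i$ are bounded families, elements of $M_m(A)$, and $a_j=X_j\alpha_j(Y_j)$. Since $X_j\alpha_j(Y_j)u_{s_j}=X_ju_{s_j}Y_j$, writing the sum as row times diagonal unitary times column gives
$$\Big\|\sum_ja_ju_{s_j}\Big\|=\Big\|\sum_jX_ju_{s_j}Y_j\Big\|\le\Big\|\sum X_jX_j^*\Big\|^{1/2}\Big\|\sum Y_j^*Y_j\Big\|^{1/2}\le c'.$$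
So the norm in $M_m(A\rtimes F)$ is at most the norm after applying $\Phi$; the other inequality is automatic.

**Step 3: from $W$ to all of $A\rtimes F$.** Let $A\rtimes F\subset B(\mathcal H)$ unitally and $E'=\Phi(A\rtimes F)$. By Step 2 the map $\theta=(\Phi|_W)^{-1}:\Phi(W)\to B(\mathcal H)$ is unital and completely contractive. By Wittstock's extension theorem it extends to a completely contractive map $\hat\theta:E'\to B(\mathcal H)$. This is unital, therefore completely positive. Recall that the multiplicative domain of a unital completely positive map $\hat\theta$, the set of $x$ with $\hat\theta(x^*x)=\hat\theta(x)^*\hat\theta(x)$ and $\hat\theta(xx^*)=\hat\theta(x)\hat\theta(x)^*$, is a C\*-algebra on which $\hat\theta$ is a homomorphism. A unitary that is mapped to a unitary lies in it. Now $\hat\theta$ maps $\Phi(a)$ ($a\in A$ unitary) and $\Phi(u_s)$ ($s\in S$) to the unitaries $a$ and $u_s$. These elements generate $E'$, because $A$ is spanned by its unitaries. So $\hat\theta$ is a $*$-homomorphism on $E'$, and $\hat\theta\circ\Phi$ is the identity on generators,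 hence everywhere. Therefore $\Phi$ is injective. $\square$

## 7. The $G$-algebra $\mathfrak A_q(A)$ and the map $\delta_A^q$

In this section let $q:F\to G$ be a surjective homomorphism of arbitrary groups and $(A,\alpha)$ an arbitrary $F$-algebra, unless specified.

**The map $\delta_A^q$.** Put
$$\delta_A^q:A\rtimes F\to(A\rtimes F)\otimes C_r^*(G),\qquad au_t\mapsto au_t\otimes\lambda_{q(t)} .$$
If $\sigma\times U$ is a faithful nondegenerate representation of $A\rtimes F$, then $(\sigma\otimes1,U\otimes\lambda_{q(\cdot)})$ is a covariant pair, and its integrated form is $\delta_A^q$ followed by the faithful representation $(\sigma\times U)\otimes\mathrm{id}$. So $\delta_A^q$ exists. It is natural in $A$.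

**Example 7.1.** For $F=G$, $q=\mathrm{id}$ and a $G$-algebra $B$, Lemma 1.4 gives
$$\ker\delta_B^{\mathrm{id}}=\ker\pi^B .\tag{7.1}$$
For $B=\mathbb C$, $\delta_{\mathbb C}^{\mathrm{id}}$ is injective exactly when $G$ is amenable. At the other extreme, for $G=\{e\}$ the map $\delta^q_A$ is the identity.

**The algebra $\mathfrak A_q(A)$.** Put
$$\mathfrak A_q(A)=(A\otimes c_0(G))\rtimes F,\qquad F\text{ acting by }\alpha_t\otimes\mathrm{lt}_{q(t)},$$
with the $G$-action $\beta$ given by $\mathrm{id}\otimes\mathrm{rt}_g$ on $A\otimes c_0(G)$ and fixing the $u_t$. It is well defined because left and right translations commute.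

**Example 7.2.** Take $A=\mathbb C$, $F=G$, $q=\mathrm{id}$. Then $\mathfrak A_{\mathrm{id}}(\mathbb C)=c_0(G)\rtimes G=\mathcal K(\ell^2G)$, and $\beta_g$ is conjugation by $\rho_g$. As this action is implemented by the unitary representation $\rho$, the full and reduced crossed products are $\mathcal K\otimes C^*(G)$ and $\mathcal K\otimes C_r^*(G)$. So $\pi$ is injective if and only if $G$ is amenable, that is, if and only if $\delta^{\mathrm{id}}_{\mathbb C}$ is injective.

**Proposition 7.3.** *$\pi^{\mathfrak A_q(A)}$ is injective if and only if $\delta_A^q$ is injective.*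

*Proof.* Let $R=\mathfrak A_q(A)\rtimes_\beta G$ be the full crossed product.

**Step 1: spell out the representations of $R$.** A nondegenerate representation of $R$ on $\mathcal E$ consists of a nondegenerate representation of $A\otimes c_0(G)$, a unitary representation $w$ of $F$ covariant for it, and a unitary representation $r$ of $G$ covariant for $\beta$ on $\mathfrak A_q(A)$. Extending to multipliers, the representation of $A\otimes c_0(G)$ yields commuting nondegenerate representations of $A$ and of $c_0(G)$ whose products determine it. The relations are: $w_t$ implements $\alpha_t$ on $A$ and $\mathrm{lt}_{q(t)}$ on $c_0(G)$; $r_g$ implements $\mathrm{rt}_g$ on $c_0(G)$ and commutes with $A$ and with all $w_t$. For the last point: for $b\in A\otimes c_0(G)$, identified with its image, $r_gbw_tr_g^*=\beta_g(b)w_t=r_gbr_g^*w_t$, and nondegeneracy gives $r_gw_tr_g^*=w_t$. The commutation with $A$ follows in the same way from $\beta_g((a\otimes1)b)=(a\otimes1)\beta_g(b)$.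

**Step 2: a supply of representations.** For a nondegenerate covariant representation $(\sigma,U)$ of $(A,F)$ on $H$, consider on $H\otimes\ell^2(G)$
$$a\mapsto\sigma(a)\otimes1,\quad f\mapsto1\otimes M_f,\quad t\mapsto U_t\otimes\lambda_{q(t)},\quad g\mapsto1\otimes\rho_g .\tag{7.2}$$
The formulas for $\lambda_xM_f\lambda_x^*$ and $\rho_gM_f\rho_g^*$ and the fact that $\lambda$ and $\rho$ commute show that all relations hold. We get a representation $\Theta(\sigma,U)$ of $R$.

**Step 3: every nondegenerate representation of $R$ is equivalent to some $\Theta(\sigma,U)$.** Let $E_h$ be the image of $\delta_h\in c_0(G)$. Then $\sum_hE_h=1$ strongly, and $r_gE_hr_g^*=E_{hg^{-1}}$ since $\mathrm{rt}_g\delta_h=\delta_{hg^{-1}}$. Put $H=E_e\mathcal E$. Since $r_{h^{-1}}E_er_{h^{-1}}^*=E_h$, the map $\xi\otimes\delta_h\mapsto r_{h^{-1}}\xi$ is a unitary $H\otimes\ell^2(G)\to\mathcal E$. Under it $f$ acts as $1\otimes M_f$, and $r_gr_{h^{-1}}\xi=r_{(hg^{-1})^{-1}}\xi$ shows that $r_g$ acts as $1\otimes\rho_g$. The operators $M_{\delta_h}\rho_g$ are matrix units, so the $M_f$ and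 $\rho_g$ generate $B(\ell^2G)$ as a von Neumann algebra, and the commutant of $\{1\otimes M_f,1\otimes\rho_g\}$ is $B(H)\otimes1$. Hence $A$ acts as $\sigma\otimes1$ with $\sigma$ nondegenerate. The unitary $w_t(1\otimes\lambda_{q(t)})^*$ commutes with all $1\otimes M_f$, because $w_t$ and $1\otimes\lambda_{q(t)}$ implement the same automorphism of $c_0(G)$. It also commutes with all $1\otimes\rho_g$. So $w_t=U_t\otimes\lambda_{q(t)}$ for a unitary $U_t$. From $w_{st}=w_sw_t$ and covariance of $w$, $U$ is a representation and $(\sigma,U)$ is covariant.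

**Step 4: identify $R$ with $(A\rtimes F)\otimes\mathcal K(\ell^2G)$.** $\Theta(\sigma,U)$ sends $(a\otimes f)u_tu_g$ to $\sigma(a)U_t\otimes M_f\lambda_{q(t)}\rho_g$, and $M_f\lambda_{q(t)}\rho_g$ is compact for $f\in c_0(G)$. Taking $\sigma\times U$ faithful we obtain a homomorphism
$$\Theta_0:R\to(A\rtimes F)\otimes\mathcal K(\ell^2G),\qquad(a\otimes f)u_tu_g\mapsto au_t\otimes M_f\lambda_{q(t)}\rho_g .$$
Comparing on generators, $\Theta(\sigma,U)=((\sigma\times U)\otimes\mathrm{id})\circ\Theta_0$ for *all* $(\sigma,U)$. A faithful nondegenerate representation of $R$ is equivalent to some $\Theta(\sigma,U)$ by Step 3, so $\Theta_0$ is injective. It is onto: $M_{\delta_h}\lambda_x\rho_g$ is the matrix unit $e_{h,\,x^{-1}hg}$, and for fixed $x=q(t)$ these run through all matrix units, so all $au_t\otimes e_{h,k}$ are in the image.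

**Step 5: compute $\ker\pi^{\mathfrak A_q(A)}$.** Choose $(\sigma,U)$ with $\sigma\times U$ faithful. Then $\Theta(\sigma,U)$ is faithful on $R$, in particular on $\mathfrak A_q(A)$. By Lemma 1.4, applied to the $G$-algebra $\mathfrak A_q(A)$ and the unitaries $1\otimes\rho_g$, $\ker\pi^{\mathfrak A_q(A)}$ is the kernel of the representation of $R$ on $H\otimes\ell^2G\otimes\ell^2G$ given by
$$a\mapsto\sigma(a)\otimes1\otimes1,\quad f\mapsto1\otimes M_f\otimes1,\quad t\mapsto U_t\otimes\lambda_{q(t)}\otimes1,\quad g\mapsto1\otimes\rho_g\otimes\lambda_g .$$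
Conjugate the last two factors by the unitary $Y(\delta_h\otimes\delta_k)=\delta_h\otimes\delta_{hk}$. It commutes with $M_f\otimes1$, and
$$Y(\rho_g\otimes\lambda_g)(\delta_h\otimes\delta_k)=\delta_{hg^{-1}}\otimes\delta_{hk}=(\rho_g\otimes1)Y(\delta_h\otimes\delta_k),$$
$$Y(\lambda_x\otimes1)(\delta_h\otimes\delta_k)=\delta_{xh}\otimes\delta_{xhk}=(\lambda_x\otimes\lambda_x)Y(\delta_h\otimes\delta_k).$$
After conjugation, $g$ acts by $1\otimes\rho_g\otimes1$ and $t$ by $U_t\otimes\lambda_{q(t)}\otimes\lambda_{q(t)}$. Interchanging the two copies of $\ell^2G$, we recognize $\Theta(\sigma\otimes1,\,U\otimes\lambda_{q(\cdot)})$. By Step 4 this is $\big(((\sigma\otimes1)\times(U\otimes\lambda_{q(\cdot)}))\otimes\mathrm{id}\big)\circ\Theta_0$, which is $(\delta_A^q\otimes\mathrm{id}_{\mathcal K})\circ\Theta_0$ followed by a faithful representation. Since $\Theta_0$ is an isomorphism, $\pi^{\mathfrak A_q(A)}$ is injective if and only if $\delta_A^q\otimes\mathrm{id}_{\mathcal K}$ is. Compressing by $1\otimes e_{h,h}$ and $1\otimes e_{k,k}$ shows that $\ker(\delta_A^q\otimes\mathrm{id}_{\mathcal K})=\ker\delta_A^q\otimes\mathcal K$,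 so this holds if and only if $\delta_A^q$ is injective. $\square$

For $F=G$ and $q=\mathrm{id}$ and a $G$-algebra $B$ write $\mathfrak B(B)=\mathfrak A_{\mathrm{id}}(B)=(B\otimes c_0(G))\rtimes G$. Proposition 7.3 and (7.1) give
$$\pi^{\mathfrak B(B)}\text{ is injective}\iff\pi^B\text{ is injective}.\tag{7.3}$$

**Proposition 7.4.** *Let $F$ be free, $q:F\to G$ surjective, and $A=\prod_{n\in\mathbb N}c_0(G)$ with $F$ acting through $q$ by $\mathrm{lt}$. Then $\delta_A^q$ is injective, so $\pi^{\mathfrak A_q(A)}$ is injective.*

*Proof.* **Step 1: one copy $D=c_0(G)$, by hand.** Let $(\sigma,U)$ be nondegenerate with $\sigma\times U$ faithful on $D\rtimes F$. With $H_h=\sigma(\delta_h)H$ we have $H=\bigoplus_hH_h$ and $U_tH_h=H_{q(t)h}$. Define an isometry $V:H\to H\otimes\ell^2G$ by $V\xi=\xi\otimes\delta_h$ for $\xi\in H_h$. For such $\xi$, $VU_t\xi=U_t\xi\otimes\delta_{q(t)h}=(U_t\otimes\lambda_{q(t)})V\xi$ and $V\sigma(f)\xi=f(h)\xi\otimes\delta_h=(\sigma(f)\otimes1)V\xi$. So $\sigma\times U$ is a subrepresentation of $(\sigma\otimes1)\times(U\otimes\lambda_{q(\cdot)})$,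 which is therefore faithful. Hence $\delta_D^q$ is injective.

**Step 2: the product, by Theorem C.** Let $x\in\ker\delta_A^q$. By naturality $\delta_D^q((p_n\rtimes F)(x))=((p_n\rtimes F)\otimes\mathrm{id})\,\delta_A^q(x)=0$, so $(p_n\rtimes F)(x)=0$ for all $n$ by Step 1. Thus $\Phi(x)=0$ in $\prod_n(D\rtimes F)$, and $x=0$ by Theorem C. The last assertion is Proposition 7.3. $\square$

## 8. A non-exact action with injective canonical map: proof of Theorem A

Let $G$ be non-exact, $q:F\to G$ a surjection from a free group, $A=\prod_nc_0(G)$ and $I=\bigoplus_nc_0(G)$ with $F$ acting through $q$, and $\mathfrak A=\mathfrak A_q(A)$ with the action $\beta$.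

**Step 1: $\pi^{\mathfrak A}$ is injective.** This is Proposition 7.4.

**Step 2: find the quotient.** Put $B=A/I$. The $F$-action on $B\otimes c_0(G)$ factors through $q$, so there is a map of full crossed products sending $u_t$ to $u_{q(t)}$. Together with the $F$-equivariant quotient map $A\otimes c_0(G)\to B\otimes c_0(G)$ it gives a surjection
$$\mathfrak A=(A\otimes c_0(G))\rtimes F\to(B\otimes c_0(G))\rtimes F\to(B\otimes c_0(G))\rtimes G=\mathfrak B(B).$$
It is equivariant for the $G$-actions induced by $\mathrm{id}\otimes\mathrm{rt}$. Let $\mathfrak J$ be its kernel, a closed two-sided $G$-invariant ideal with $\mathfrak A/\mathfrak J\cong\mathfrak B(B)$ as $G$-algebras.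

**Step 3: $\pi^{\mathfrak A/\mathfrak J}$ is not injective.** By Proposition 4.2, $\pi^B=\pi^{A/I}$ is not injective. By (7.3), neither is $\pi^{\mathfrak B(B)}$.

**Step 4: conclude.** Since $\pi^{\mathfrak A}$ is injective and $\pi^{\mathfrak A/\mathfrak J}$ is not, Lemma 2.1(b) shows that $0\to\mathfrak J\rtimes_rG\to\mathfrak A\rtimes_rG\to(\mathfrak A/\mathfrak J)\rtimes_rG\to0$ is not exact. This proves the first statement of Theorem A. The separable statement occupies the next section.

## 9. Cutting down to a separable algebra

Let $G$ be countable and take $F$ countable. Section 8 used only two properties of $(A,I)$: that $\delta_A^q$ is injective, and that there is $\tau\in A\rtimes_rG$ with $\tau\notin I\rtimes_rG$ and all $\tau_g\in I$. We find a separable $F$-invariant C\*-subalgebra $A_\infty\subset A$ with the same properties relative to $I_\infty=A_\infty\cap I$. The second property passes down easily. The first is the difficulty, because full crossed products of subalgebras need not embed.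

**Step 1: a start containing $\tau$.** Choose a sequence in $C_c(G,A)$ converging to $\tau$, and let $A_0$ be the invariant C\*-algebra generated by its countably many coefficients. It is separable, since $G$ is countable, and $\tau\in A_0\rtimes_rG$.

**Step 2: full norms are reached by separable subalgebras.** For $x\in C_c(F,A)$ let $\nu(x)=\inf\|x\|_{A'\rtimes F}$ over all separable invariant $A'\subset A$ with $x\in C_c(F,A')$. Such $A'$ exist since $F$ is countable; they are directed; and $\|x\|_{A'\rtimes F}$ decreases as $A'$ grows, because $A'\subset A''$ induces a contraction $A'\rtimes F\to A''\rtimes F$. So the infimum is a limit, and $\nu$ is a C\*-seminorm on $C_c(F,A)$, as a limit of C\*-seminorms on any given finite set of elements. Every C\*-seminorm on $C_c(F,A)$ comes from a $*$-representation, so $\nu(x)\le\|x\|_{A\rtimes F}$. The maps $A'\rtimes F\to A\rtimes F$ give the reverse inequality. Thus $\nu(x)=\|x\|_{A\rtimes F}$.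

**Step 3: one enlargement.** Countably many separable invariant subalgebras lie in a common one. Take a countable $\ell^1$-dense subset $\{x_k\}$ of $C_c(F,A_0)$. By Step 2, for all $k,n$ there is a separable invariant $A'_{k,n}$ with $\|x_k\|_{A'_{k,n}\rtimes F}\le\|x_k\|_{A\rtimes F}+1/n$. Let $A_1$ be a separable invariant subalgebra containing $A_0$ and all $A'_{k,n}$. Then $\|x_k\|_{A_1\rtimes F}=\|x_k\|_{A\rtimes F}$ for all $k$. All crossed product norms are dominated by the $\ell^1$-norm, so $\|x\|_{A_1\rtimes F}=\|x\|_{A\rtimes F}$ for all $x\in C_c(F,A_0)$.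

**Step 4: iterate.** We get $A_0\subset A_1\subset A_2\subset\cdots$; put $A_\infty=\overline{\bigcup A_k}$. For $x\in C_c(F,A_k)$,
$$\|x\|_{A_\infty\rtimes F}\le\|x\|_{A_{k+1}\rtimes F}=\|x\|_{A\rtimes F}\le\|x\|_{A_\infty\rtimes F}.$$
Since $\bigcup_kC_c(F,A_k)$ is dense in $A_\infty\rtimes F$, the map $j:A_\infty\rtimes F\to A\rtimes F$ is isometric.

**Step 5: check the two properties.** We have $(j\otimes\mathrm{id})\circ\delta_{A_\infty}^q=\delta_A^q\circ j$, which is injective. So $\delta_{A_\infty}^q$ is injective, and $\pi^{\mathfrak A_q(A_\infty)}$ is injective by Proposition 7.3. Next, $\tau\in A_\infty\rtimes_rG$ and $\tau_g\in A_\infty\cap I=I_\infty$, while $\tau\notin I_\infty\rtimes_rG$ because $I_\infty\rtimes_rG\subset I\rtimes_rG$. By (1.3), $\tau$ goes to $0$ in $(A_\infty/I_\infty)\rtimes_rG$, so by Lemma 2.1(a) $\pi^{A_\infty/I_\infty}$ is not injective.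

**Step 6: conclude.** Steps 2–4 of Section 8 apply verbatim with $(A_\infty,I_\infty)$ in place of $(A,I)$. The algebra $\mathfrak A_q(A_\infty)=(A_\infty\otimes c_0(G))\rtimes F$ is separable. This completes the proof of Theorem A. $\square$

## 10. Exact groups are exactly those for which the implication holds: proof of Theorem B

(i)$\Rightarrow$(ii): if $G$ is exact, every action of $G$ is exact. This is the definition of exactness of $G$; for discrete groups it is equivalent to exactness of $C_r^*(G)$ by Kirchberg–Wassermann, as recalled in Section 4.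

(ii)$\Leftrightarrow$(iii): by Lemma 2.1, if $\pi^A$ is injective, then for each $I$ the sequence (1.2) is exact if and only if $\pi^{A/I}$ is injective. This holds for each $A$ separately, hence also when only separable $A$ are considered.

(ii)$\Rightarrow$(i): if $G$ is not exact, Theorem A provides a $G$-algebra violating (ii), and a separable one if $G$ is countable. $\square$

The algebras $\mathfrak A$ constructed here are noncommutative and non-unital; nothing is claimed about whether commutative or unital counterexamples exist.
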